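\title{Graph products of groups with asymptotic property $C$}

\begin{abstract}
We show that a graph product of countable groups over a finite graph has asymptotic property $C$ if and only if every vertex group has it. The graph product embeds isometrically into an $\ell^1$-product of trees of spaces whose pieces are copies of the vertex groups, and both trees of spaces and finite products preserve the property. The same equivalence holds over a countable graph when the vertices whose groups have infinite asymptotic dimension span a subgraph of finite chromatic number. In particular, all countable right-angled Artin and Coxeter groups have asymptotic property $C$.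
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Asymptotic property $C$}

A family $\mathcal U$ of subsets of a metric space $X$ is \emph{uniformly bounded} if the diameters of its members have a common finite bound, and \emph{$r$-disjoint} if $d(U,U')\ge r$ for all distinct $U,U'\in\mathcal U$. To an observer who cannot see bounded sets, such a family is a set of points spaced $r$ apart. Asymptotic dimension counts how many of these families are needed to cover $X$: we write $\operatorname{asdim}X\le n$ if for every $r>0$ the space $X$ is covered by $n+1$ uniformly bounded $r$-disjoint families, and $\operatorname{asdim}X$ is the least such $n$, or $\infty$ if there is none. A bounded space has asymptotic dimension $0$. The space $\mathbb Z$ has asymptotic dimension at most $1$: for an integer $r\ge1$, the intervals $[nr,(n+1)r)$ with $n$ even form one family and those with $n$ odd form the other.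

The following property, due to Dranishnikov, lets the number of families vary, at the price that each further family must be more widely spaced than the ones before.

\begin{definition}\label{def:apc}
A metric space $X$ has \emph{asymptotic property $C$} (APC) if for every sequence $0<R_1\le R_2\le\cdots$ there are $n\in\mathbb N$ and uniformly bounded families $\mathcal U^1,\dots,\mathcal U^n$ of subsets of $X$ such that $\bigcup_{i=1}^n\mathcal U^i$ covers $X$ and each $\mathcal U^i$ is $R_i$-disjoint.
\end{definition}

If $\operatorname{asdim}X\le n$, then $n+1$ families that are $R_{n+1}$-disjoint show that $X$ has APC.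

All groups in this paper are countable and carry a left-invariant metric that is \emph{proper}, meaning that balls are finite; for a finitely generated group, a word metric for a finite generating set is one. Neither APC nor the asymptotic dimension of a group depends on the choice of such a metric (Section~\ref{sec:products}).

\subsection*{Graph products}

Let $\Gamma$ be a simplicial graph with vertex set $V$, and let $G_v$ be a group for each $v\in V$. The \emph{graph product} $\mathfrak G\Gamma$ is the quotient of the free product $\ast_{v\in V}G_v$ by the normal subgroup generated by the commutators $[g,h]$ with $g\in G_u$, $h\in G_v$ and $u,v$ adjacent. A graph without edges gives the free product of the $G_v$, and a finite complete graph gives their direct product. When all $G_v$ equal $\mathbb Z$, respectively $\mathbb Z/2$, the graph product is a \emph{right-angled Artin}, respectively \emph{Coxeter}, group. We answer the following question of Bell and Moran \cite{BM}.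

\begin{quote}
Let $\Gamma$ be a finite graph. If all $G_v$ have asymptotic property $C$, does $\mathfrak G\Gamma$ have asymptotic property $C$?
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:finite}
Let $\Gamma$ be a finite graph and let the $G_v$ be countable groups. Then $\mathfrak G\Gamma$ has APC if and only if all $G_v$ have APC.
\end{theorem}

The method extends to many infinite graphs. A set of vertices is \emph{independent} if no two of its elements are adjacent, and a graph has \emph{finite chromatic number} if its vertex set is a union of finitely many independent sets. For $S\subset V$, the \emph{full subgraph} $\Gamma[S]$ has vertex set $S$ and all edges of $\Gamma$ between vertices of $S$.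

\begin{theorem}\label{thm:infinite}
Let $\Gamma$ be a graph with countable vertex set $V$ and let the $G_v$ be countable groups. Put $V_\infty=\{v\in V:\operatorname{asdim}G_v=\infty\}$ and suppose that $\Gamma[V_\infty]$ has finite chromatic number. Then $\mathfrak G\Gamma$ has APC if and only if all $G_v$ have APC. In particular:
\begin{enumerate}
\item[(a)] if $\operatorname{asdim}G_v<\infty$ for all $v$, with no common bound assumed, then $\mathfrak G\Gamma$ has APC for every countable graph $\Gamma$; this covers all countable right-angled Artin and Coxeter groups;
\item[(b)] if $\Gamma$ has finite chromatic number, as for countable free products, then $\mathfrak G\Gamma$ has APC if and only if all $G_v$ have APC.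
\end{enumerate}
\end{theorem}

We make no claim when $\Gamma[V_\infty]$ has infinite chromatic number. Theorem~\ref{thm:finite} is a special case of Theorem~\ref{thm:infinite}, but its proof is complete by the end of Section~\ref{sec:embedding} and does not use the later sections.

\subsection*{The difficulty and the method}

The two graphs on two vertices give $G_u\times G_v$ and $G_u\ast G_v$, so the question includes whether APC survives direct and free products. One expects that these two cases govern the general one, because a graph product over a finite graph is assembled in finitely many steps: removing a vertex $v$ exhibits $\mathfrak G\Gamma$ as an amalgam $H\ast_L(G_v\times L)$, where $H$ and $L$ are the graph products over $\Gamma-v$ and over the neighbors of $v$ (Lemma~\ref{lem:splitting}). Induction on the number of vertices meets an obstacle, however. The group $L$ may be infinite, and for $s\in G_v$ and $l\in L$ the points $l\in H$ and $ls=sl\in sH$ are at distance $d(1,s)$. Thus the cosets $H$ and $sH$ run side by side along all of $L$, and covers of different cosets of $H$ would have to be matched along unbounded sets.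

We avoid the induction by collapsing each coset of $H$ to a point. The coset space $\mathfrak G\Gamma/H$ is a tree-like union of copies of $G_v$, any two of which share at most one point, and it records the part of the length of a group element contributed by $G_v$. Doing this for every vertex and adding up the contributions embeds $\mathfrak G\Gamma$ isometrically into a product of such spaces. In this sense the two cases above do suffice: one needs APC for finite products (Section~\ref{sec:products}) and for tree-like unions (Section~\ref{sec:trees}). The embedding and the proof of Theorem~\ref{thm:finite} are in Section~\ref{sec:embedding}. For infinite graphs the product is infinite; Section~\ref{sec:sums} treats infinite sums of spaces of finite asymptotic dimension, and Section~\ref{sec:infinite} deduces Theorem~\ref{thm:infinite}.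

One issue recurs in every covering argument. The number of families that APC provides depends on the scales, while the largest scale we must achieve depends on the number of families. Each construction has to be ordered so that this dependence is not circular.

\section{Pullbacks and finite products}\label{sec:products}

Families may be empty, and empty sets are discarded from families. Hence if $n$ families work in Definition~\ref{def:apc}, so does any larger number, by adding empty families. A metric space is \emph{$w$-discrete} if distinct points are at distance at least $w$. For a finite or infinite sequence of metric spaces $Y_k$ with base points, the \emph{$\ell^1$-sum} $\bigoplus_kY_k$ is the set of sequences $(y_k)$ with $y_k$ equal to the base point for all but finitely many $k$, with the metric $\sum_kd(y_k,y'_k)$. Finite products always carry this metric, and the empty product is a point.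

\begin{lemma}\label{lem:pullback}
Let $f\colon X\to Y$ be a map of metric spaces such that
\begin{enumerate}
\item[(a)] for every $r>0$ there is $s>0$ with $d(x,x')<r\Rightarrow d(f(x),f(x'))<s$;
\item[(b)] for every $s>0$ there is $r>0$ with $d(f(x),f(x'))\le s\Rightarrow d(x,x')\le r$.
\end{enumerate}
If $Y$ has APC, so does $X$, and $\operatorname{asdim}X\le\operatorname{asdim}Y$.
\end{lemma}

\begin{proof}
Given $R_1\le R_2\le\cdots$, use (a) to choose $S_1\le S_2\le\cdots$ such that $d(f(x),f(x'))\ge S_i$ implies $d(x,x')\ge R_i$. If $\mathcal U^1,\dots,\mathcal U^n$ cover $Y$ and $\mathcal U^i$ is $S_i$-disjoint, then the families $\{f^{-1}(U):U\in\mathcal U^i\}$ cover $X$, are $R_i$-disjoint, and are uniformly bounded by (b). Constant sequences give the statement on asymptotic dimension.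
\end{proof}

The lemma applies to isometric embeddings. It also applies to the identity map between two proper left-invariant metrics $d,d'$ on a group: since $d(x,x')=d(1,x^{-1}x')$ and the $d$-ball of radius $r$ about $1$ is finite, $s=1+\max\{d'(1,g):d(1,g)<r\}$ works in (a), and (b) follows by exchanging the metrics. So APC and $\operatorname{asdim}$ are properties of the group, and they pass to subgroups, because a proper left-invariant metric restricts to one.

For asymptotic dimension, products are easy. If $X$ is covered by $a+1$ and $Y$ by $b+1$ uniformly bounded $r$-disjoint families $\mathcal U^i$ and $\mathcal V^j$, then the $(a+1)(b+1)$ families $\{U\times V:U\in\mathcal U^i,V\in\mathcal V^j\}$ cover $X\times Y$, and each is $r$-disjoint because two distinct members differ in one factor. Hence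
\begin{equation}\label{eq:product}
\operatorname{asdim}(X\times Y)\le(a+1)(b+1)-1 ,
\end{equation}
and finite products of spaces of finite asymptotic dimension have finite asymptotic dimension. For APC this argument fails: the family $\mathcal U^1$ is used once for every $j$, but it is only as disjoint as the first scale it was built for, and only the first of the product families may be that poorly separated. The remedy is to use a fresh cover of $X$, at larger scales, over each family of $Y$.

\begin{proposition}\label{prop:product}
If $X$ and $Y$ have APC, then so does $X\times Y$.
\end{proposition}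

\begin{proof}
Let $R_1\le R_2\le\cdots$ and put $n_0=0$. For $m=1,2,\dots$ in turn, apply APC of $X$ to the tail $R_{n_{m-1}+1}\le R_{n_{m-1}+2}\le\cdots$. This gives $n_m>n_{m-1}$ and uniformly bounded families $\mathcal U^j$, indexed by $j$ in the block $B_m=\{n_{m-1}+1,\dots,n_m\}$, which cover $X$ and such that $\mathcal U^j$ is $R_j$-disjoint. The blocks depend only on $X$ and the sequence, so we may now apply APC of $Y$ to the sequence $(R_{n_m})_m$: there are uniformly bounded families $\mathcal V^1,\dots,\mathcal V^k$ covering $Y$ with $\mathcal V^m$ being $R_{n_m}$-disjoint. For $m\le k$ and $j\in B_m$ let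
\[
\mathcal W^j=\{U\times V:U\in\mathcal U^j,\ V\in\mathcal V^m\}.
\]
This defines finitely many uniformly bounded families $\mathcal W^1,\dots,\mathcal W^{n_k}$. Two distinct members of $\mathcal W^j$ differ in the first factor, and are then $R_j$ apart, or in the second, and are then $R_{n_m}\ge R_j$ apart. Given $(x,y)$, choose $m$ with $y$ in a member of $\mathcal V^m$, and then $j\in B_m$ with $x$ in a member of $\mathcal U^j$; the point $(x,y)$ lies in a member of $\mathcal W^j$.
\end{proof}

\section{Trees of spaces}\label{sec:trees}

We use three facts about a tree. Two vertices $x,y$ are joined by a unique geodesic $[x,y]$. An edge path $v_0,v_1,\dots,v_n$ without backtracking, that is, with $v_{i-1}\ne v_{i+1}$ for all $i$, is the geodesic between its endpoints. Deleting a vertex $p$ leaves components that each contain exactly one neighbor of $p$, and two vertices other than $p$ lie in different components exactly when $p\in[x,y]$.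

\begin{definition}
A \emph{tree of spaces} is a tree $\mathcal T$ with vertex set $X\sqcup P$, each edge joining a vertex of $X$ to a vertex of $P$, together with a metric $\delta_p$ on the set $N(p)\subset X$ of neighbors of $p$ for each $p\in P$. The spaces $(N(p),\delta_p)$ are the \emph{pieces}. For $x\in X$ and $p\in P$ let $\pi_p(x)\in N(p)$ be the neighbor of $p$ on $[p,x]$, and put
\begin{equation}\label{eq:metric}
d(x,y)=\sum_{p\in P}\delta_p\bigl(\pi_p(x),\pi_p(y)\bigr),\qquad x,y\in X .
\end{equation}
\end{definition}

Thus $X$ is a union of pieces glued at points in the pattern of a tree, and $d$ adds up the distances traveled inside the pieces. Indeed, $\pi_p(x)$ is the neighbor of $p$ in the component of $x$, so $\pi_p(x)\ne\pi_p(y)$ exactly when $p\in[x,y]$. If $[x,y]$ is $x=x_0,p_1,x_1,\dots,p_l,x_l=y$, then $\pi_{p_i}(x)=x_{i-1}$ and $\pi_{p_i}(y)=x_i$, so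
\begin{equation}\label{eq:geodesic}
d(x,y)=\sum_{i=1}^l\delta_{p_i}(x_{i-1},x_i).
\end{equation}
This sum is finite, and positive if $x\ne y$; the triangle inequality holds term by term in \eqref{eq:metric}. So $d$ is a metric on $X$. By \eqref{eq:geodesic}, $d$ restricts to $\delta_p$ on $N(p)$; we have $d(x,y)=d(x,z)+d(z,y)$ whenever $z\in X$ lies on $[x,y]$; and $X$ is $w$-discrete if all pieces are.

\begin{example}\label{ex:tree}
Let $X$ be the vertex set of a simplicial tree and $P$ the set of midpoints of its edges, each piece consisting of two points at distance $1$. Then $d$ is the path metric. Fix a root $x_0$, write $|x|=d(x_0,x)$ for the height of $x$, let $R\ge1$ be an integer and $L=2R$. Cut $X$ into annuli $A_m=\{x:mL\le|x|<(m+1)L\}$. For $m\ge1$, group the points of $A_m$ by their ancestor at height $mL-R$. Each point is within $3R$ of this ancestor, so the groups have diameter less than $6R$. If $x,y\in A_m$ have different ancestors, their geodesics from $x_0$ part at a height below $mL-R$, so $d(x,y)>2R$. Annuli of the same parity are more than $L$ apart. The groups in odd annuli form one family, and the groups in even annuli together with $A_0$ form another, so $\operatorname{asdim}X\le1$.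
\end{example}

When the pieces are unbounded, heights jump along a geodesic and there may be no ancestor at height $t=mL-R$. Its role is shared by the first point $q(x)$ of $[x_0,x]$ of height at least $t$ and the piece $p(x)$ through which $q(x)$ is reached. Neither suffices alone. If $X=\mathbb Z$ is a single piece and $x_0=0$, then $q(x)=x$ for $x$ in $A_m$, $m\geq 1$; grouping by $q(x)$ gives singletons at distance $1$, and grouping by $p(x)$ gives the whole annulus, of diameter at least $2mL$. The right grouping is in between: by $p(x)$ and by the member of a cover of that piece that contains $q(x)$. Since all pieces are used at once, their covers must be uniform.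

\begin{definition}
Let $k\ge1$ and let $(S_i)$ be a sequence of positive numbers. The pieces \emph{admit $k$ families for $(S_i)$} if there are $B<\infty$ and, for each $p\in P$, families $\mathcal U_p^1,\dots,\mathcal U_p^k$ that together cover $N(p)$, such that $\mathcal U^i_p$ is $S_i$-disjoint and all members have diameter at most $B$.
\end{definition}

Adjacent annuli must not share a family, so odd annuli will use the odd-numbered scales and even annuli the even-numbered ones. The width of the annuli is chosen after $k$ and has no effect on it; this is what prevents circularity here.

\begin{proposition}\label{prop:tree}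
Let $0<R_1\le R_2\le\cdots$. If the pieces of a tree of spaces admit $k$ families for $(R_{2i-1})_i$ and $k$ families for $(R_{2i})_i$, then $X$ is covered by uniformly bounded families $\mathcal W^1,\dots,\mathcal W^{2k}$ such that $\mathcal W^j$ is $R_j$-disjoint.
\end{proposition}

\begin{proof}
Number the given families so that $\mathcal U_p^j$ is $R_j$-disjoint for $1\le j\le 2k$, those with $j$ odd cover $N(p)$, those with $j$ even cover $N(p)$, and all members have diameter at most $B$. Put $R=R_{2k}$ and $L=2R$. Fix $x_0\in X$, write $|x|=d(x_0,x)$, and call $\lfloor|x|/L\rfloor$ the \emph{level} of $x$.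

Let $x$ have level $m\ge1$ and put $t=mL-R>0$. If $[x_0,x]$ is $x_0,p_1,x_1,\dots,p_l,x_l=x$, then $0=|x_0|<|x_1|<\dots<|x_l|$ and $d(x_i,x)=|x|-|x_i|$. Since $|x_0|<t<|x|$, there is a least $j$ with $|x_j|\ge t$, and $j\ge1$. Set $p(x)=p_j$ and $q(x)=x_j$. Then $q(x)=\pi_{p(x)}(x)$ and
\begin{equation}\label{eq:q}
d(q(x),x)=|x|-|q(x)|<(m+1)L-t=3R .
\end{equation}

\emph{Claim.} Let $x,y$ have the same level $m\ge1$. \emph{(i)} If $p(x)=p(y)=p$, then $d(x,y)\ge\delta_p(q(x),q(y))$. \emph{(ii)} If $p(x)\ne p(y)$, then $d(x,y)>R$.

Part (i) keeps one term of \eqref{eq:metric}. For (ii), let $x_i,p_i$ and $y_i,p_i'$ be the vertices of $[x_0,x]$ and $[x_0,y]$, and let $z$ be the last vertex that these geodesics share. The path that runs from $x$ back to $z$ and on to $y$ does not backtrack, so it is $[x,y]$. Every shared vertex $x_i=y_i$ in $X$ has height less than $t$: otherwise the first vertex of height at least $t$, and the vertex of $P$ before it, would be shared, giving $p(x)=p(y)$.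

If $z\in X$, then $|z|<t$ and $d(x,y)=|x|+|y|-2|z|>2(mL-t)=2R$.

If $z\in P$, then $z=p_{i+1}=p'_{i+1}$ for some $i$, with $x_i=y_i$, $x_{i+1}\ne y_{i+1}$ and $|x_i|<t$. If both $|x_{i+1}|$ and $|y_{i+1}|$ were at least $t$, then $p(x)=z=p(y)$. So one of them is less than $t$, and after exchanging $x$ and $y$ if necessary, $|y_{i+1}|<t$. Since $y_{i+1}\in[x,y]$,
\[
d(x,y)\ge d(y_{i+1},y)=|y|-|y_{i+1}|>mL-t=R .
\]
This proves the claim.

For $m\ge1$, $p\in P$ and $U\subset N(p)$ let $E(m,p,U)$ be the set of $x$ of level $m$ with $p(x)=p$ and $q(x)\in U$. For $1\le j\le 2k$ let
\[
\mathcal W^j=\{E(m,p,U):m\ge1,\ m\equiv j \pmod 2,\ p\in P,\ U\in\mathcal U^j_p\},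
\]
and add to $\mathcal W^2$ the set of points of level $0$.

These families cover $X$: if $x$ has level $m\ge1$, then $q(x)$ lies in a member $U$ of some $\mathcal U^j_{p(x)}$ with $j\equiv m\pmod2$, and $x\in E(m,p(x),U)$. By \eqref{eq:q} and because $d$ restricts to $\delta_p$ on $N(p)$, the set $E(m,p,U)$ has diameter at most $B+6R$; the set of level $0$ has diameter at most $2L=4R$.

Let $x,y$ lie in distinct members of $\mathcal W^j$. If their levels differ, they differ by at least $2$, so $d(x,y)\ge\bigl||x|-|y|\bigr|>L\ge R_j$. Otherwise the common level is at least $1$. If $p(x)\ne p(y)$, then $d(x,y)>R\ge R_j$ by (ii). If $p(x)=p(y)=p$, then $q(x)$ and $q(y)$ lie in distinct members of $\mathcal U^j_p$, and $d(x,y)\ge R_j$ by (i).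
\end{proof}

\begin{remark}
The uniformity in the hypothesis cannot be dropped. If $X$ has APC, then intersecting a cover of $X$ with each $N(p)$ shows that for every nondecreasing sequence the pieces admit $k$ families for some $k$.
\end{remark}

\section{Embedding a graph product into a product of trees of spaces}\label{sec:embedding}

Throughout this section $V$ is countable and $G=\mathfrak G\Gamma$. A homomorphism from $G$ to a group $M$ is the same as a collection of homomorphisms $G_v\to M$ whose images commute for adjacent vertices.

\subsection*{Retractions}

Let $\Lambda$ be a full subgraph of $\Gamma$. The homomorphism $G\to\mathfrak G\Lambda$ that is the natural map on $G_u$ for $u\in\Lambda$ and trivial on $G_u$ for $u\notin\Lambda$ is well defined, since adjacent vertices of $\Lambda$ are adjacent in $\Gamma$ and conversely. The composite $\mathfrak G\Lambda\to G\to\mathfrak G\Lambda$ is the identity on generators. So $\mathfrak G\Lambda$ is a subgroup of $G$ and a retract. In particular $G_v\le G$, and since APC passes to subgroups, the ``only if'' parts of Theorems~\ref{thm:finite} and~\ref{thm:infinite} hold.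

\subsection*{Norms on the vertex groups}

If $V$ is infinite, a metric on $G$ in which every $G_v$ contains a nontrivial element of norm at most $1$ is not proper. We therefore make the vertex groups more and more discrete. Choose integers $w_v\ge1$ such that $\{v:w_v\le r\}$ is finite for every $r$, for instance the position of $v$ in an enumeration of $V$. Let $d_v$ be a proper left-invariant metric on $G_v$ and define
\[
\ell_v(1)=0,\qquad \ell_v(s)=\max\bigl(\lceil d_v(1,s)\rceil,w_v\bigr)\quad(s\ne1).
\]
Then $\ell_v(s^{-1})=\ell_v(s)$ by left invariance. Also $\ell_v(ss')\le\ell_v(s)+\ell_v(s')$: this is trivial if one of $s,s',ss'$ is $1$, and otherwise follows from $\max(\lceil a+b\rceil,w)\le\max(\lceil a\rceil,w)+\max(\lceil b\rceil,w)$. So $\ell_v(s^{-1}s')$ is a left-invariant $w_v$-discrete metric on $G_v$, proper because it dominates $d_v$; we write $(G_v,\ell_v)$ for this metric space. For every $r$,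
\begin{equation}\label{eq:finite}
\{(v,s):v\in V,\ s\in G_v\setminus\{1\},\ \ell_v(s)\le r\}\ \text{ is finite,}
\end{equation}
since only finitely many $v$ have $w_v\le r$ and each contributes a finite ball.

\subsection*{The tree of an independent set}

We recall the theorem of Bass--Serre theory that we need, for a star-shaped tree of groups \cite{Serre}. Let $H$ and $K_v$ ($v\in W$) be groups, and let $L_v$ be a group with injective homomorphisms to $H$ and to $K_v$. Let $G'$ be the quotient of the free product of $H$ and all $K_v$ that identifies the two images of each $L_v$. Then $H$ and the $K_v$ inject into $G'$, and the graph with vertex set $G'/H\sqcup\bigsqcup_vG'/K_v$ and edge set $\bigsqcup_vG'/L_v$, in which the edge $gL_v$ joins $gH$ to $gK_v$, is a tree. The group $G'$ acts on it by left multiplication.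

Let $W\subset V$ be independent. Write $\Gamma-W=\Gamma[V\setminus W]$, and let $\operatorname{lk}v$ be the full subgraph on the neighbors of $v$. Put
\[
H=H_W=\mathfrak G(\Gamma-W),\qquad L_v=\mathfrak G(\operatorname{lk}v),\qquad K_v=G_v\times L_v\qquad(v\in W).
\]
Independence gives $\operatorname{lk}v\subset\Gamma-W$, so $L_v\le H$. Singletons $W=\{v\}$ suffice for Theorem~\ref{thm:finite}; larger independent sets let one tree serve infinitely many vertices in Theorem~\ref{thm:infinite}.

\begin{lemma}\label{lem:splitting}
The group $G$ is the group $G'$ built as above from $H$, $K_v$ and $L_v$. Moreover, $H\cap G_v=1$ and $H\cap K_v=L_v$ for $v\in W$.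
\end{lemma}

\begin{proof}
A homomorphism $G'\to M$ consists of a homomorphism $\varphi\colon H\to M$ and homomorphisms $K_v\to M$ that agree with $\varphi$ on $L_v$. The latter amount to homomorphisms $G_v\to M$ whose images commute with $\varphi(L_v)$. Altogether we get homomorphisms $G_u\to M$, $u\in V$, whose images commute along the edges of $\Gamma-W$ and along the edges from each $v\in W$ to $\operatorname{lk}v$. As $W$ is independent, these are all the edges of $\Gamma$. So $G'$ and $G$ have the same universal property.

The retraction $G\to G_v$ is trivial on $H$ and the identity on $G_v$, so $H\cap G_v=1$. If $sl\in H$ with $s\in G_v$ and $l\in L_v\le H$, then $s\in H\cap G_v=1$. Hence $H\cap K_v=L_v$.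
\end{proof}

Let $\mathcal T_W$ be the resulting tree, with $X_W=G/H$ and $P_W=\bigsqcup_{v\in W}G/K_v$. The edges at $p=gK_v$ are the cosets $gkL_v$ with $k\in K_v$, that is, $gsL_v$ with $s\in G_v$. So $N(p)=\{gsH:s\in G_v\}$, and distinct $s$ give distinct neighbors because $H\cap G_v=1$. Define
\[
\delta_p(gsH,gs'H)=\ell_v(s^{-1}s').
\]
This does not depend on the representative $g$ of $p$. Another representative is $gs_0l$ with $s_0\in G_v$, $l\in L_v$, and $gs_0lsH=gs_0slH=gs_0sH$, so the parametrization of $N(p)$ by $G_v$ changes by left multiplication by $s_0$, an isometry of $(G_v,\ell_v)$. Thus $\mathcal T_W$ is a tree of spaces whose pieces are isometric to $(G_v,\ell_v)$, $v\in W$; let $d_W$ be the metric \eqref{eq:metric} on $X_W$. For $a\in G$, computing $\delta_{ap}$ with the representative $ag$ gives $\delta_{ap}(ax,ay)=\delta_p(x,y)$, and $\pi_{ap}(ax)=a\pi_p(x)$ because $a$ acts as a tree automorphism. Hence $d_W$ is $G$-invariant.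

\begin{example}\label{ex:small}
If $\Gamma$ is an edge with vertices $u,v$ and $W=\{u\}$, then $H=L_u=G_v$ and $K_u=G$. There is one piece, $X_W=G/G_v$ is a copy of $G_u$, and the map $G\to X_{\{u\}}\times X_{\{v\}}$ is the identification $G=G_u\times G_v$.

Now let $G=\langle a,b,c\mid ac=ca\rangle$ with $\ell(x^n)=|n|$ for $x=a,b,c$, and let $W=\{a\}$, so $H=\langle b,c\rangle$, $L=\langle c\rangle$, $K=\langle a,c\rangle$. Reading a word from the left, a power of $a$ moves us across a piece, while $b$ and $c$ fix the current point of $X_W$ but may change the piece through which we leave it. The word $aba^{-1}$ traces the path $H,\ K,\ aH=abH,\ abK,\ aba^{-1}H$. Here $abK\ne K$, since the retraction onto $\langle b\rangle$ is trivial on $K$ but not on $ab$. So the path is geodesic, and $d_W(H,aba^{-1}H)=2$ is the total length of the powers of $a$. The word $aca^{-1}$ traces $H,\ K,\ aH,\ acK=K,\ H$, which backtracks; correspondingly the word can be shortened to $c$.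
\end{example}

The example contains the general argument: a shortest word cannot backtrack.

\begin{proposition}\label{prop:embedding}
Let $V=\bigsqcup_cW_c$ be a partition into independent sets, and put $H_c=H_{W_c}$. Then
\[
d(g,g')=\sum_cd_{W_c}(gH_c,g'H_c)
\]
is a proper left-invariant metric on $G$, and $d(1,s)=\ell_v(s)$ for $s\in G_v$. The map $g\mapsto(gH_c)_c$ is an isometric embedding of $(G,d)$ into $\bigoplus_cX_{W_c}$, with base points $H_c$.
\end{proposition}

\begin{proof}
A \emph{word} for $g$ is an expression $g=g_1\cdots g_k$ with \emph{syllables} $g_i\in G_{u_i}\setminus\{1\}$. Fix a word for $g$ with $k$ minimal. We claim that for each independent set $W$, with $H=H_W$,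
\begin{equation}\label{eq:length}
d_W(H,gH)=\sum_{i\,:\,u_i\in W}\ell_{u_i}(g_i).
\end{equation}
Group the word as $h_0s_1h_1\cdots s_rh_r$, where $s_i\in G_{v_i}$ are the syllables with $v_i\in W$ and the $h_i$ are the subwords between them, possibly empty; they represent elements of $H$. Put
\[
a_i=h_0s_1h_1\cdots s_{i-1}h_{i-1},\qquad p_i=a_iK_{v_i},\qquad y_0=H,\qquad y_i=a_is_iH\qquad(1\le i\le r).
\]
Since $a_1=h_0$ and $a_{i+1}=a_is_ih_i$, we have $y_{i-1}=a_iH$; also $y_r=gH$. So $y_{i-1}=a_iH$ and $y_i=a_is_iH$ are neighbors of $p_i$ with $\delta_{p_i}(y_{i-1},y_i)=\ell_{v_i}(s_i)>0$. Thus $y_0,p_1,y_1,\dots,p_r,y_r$ is an edge path from $H$ to $gH$ with $y_{i-1}\ne y_i$.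

Suppose that $p_i=p_{i+1}$. Then $v_i=v_{i+1}=v$ and $a_i^{-1}a_{i+1}=s_ih_i\in K_v$, so $h_i\in H\cap K_v=L_v$ by Lemma~\ref{lem:splitting}. Elements of $L_v$ commute with $G_v$, so $s_ih_is_{i+1}=(s_is_{i+1})h_i$. Replacing $s_i$ by $s_is_{i+1}$ and deleting $s_{i+1}$ gives a word for $g$ with one syllable fewer, or two fewer if $s_is_{i+1}=1$. This contradicts minimality. So the path does not backtrack, it is the geodesic, and \eqref{eq:geodesic} gives \eqref{eq:length}.

Summing \eqref{eq:length} over the partition gives $d(1,g)=\sum_{i=1}^k\ell_{u_i}(g_i)$. The function $d$ is left-invariant because each $d_{W_c}$ is $G$-invariant; it is therefore finite, and it is symmetric and satisfies the triangle inequality term by term. Since each syllable has norm at least $1$, we have $d(1,g)\ge k$, so $d(1,g)=0$ only for $g=1$. If $d(1,g)\le r$, then $g$ is a product of at most $r$ syllables taken from the finite set \eqref{eq:finite}, so $d$ is proper. For $s\in G_v\setminus\{1\}$ the one-syllable word is minimal, giving $d(1,s)=\ell_v(s)$. Finally, $gH_c=H_c$ unless some $u_i$ lies in $W_c$, so the map takes values in the $\ell^1$-sum, and it is isometric by the definition of $d$.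
\end{proof}

\begin{remark}
For an arbitrary word $g=g_1\cdots g_k$ the triangle inequality gives $d(1,g)\le\sum_i\ell_{u_i}(g_i)$, with equality for minimal words. So $d$ is the word metric on $G$ for the generating set $\bigcup_vG_v$ weighted by the $\ell_v$, and it does not depend on the partition.
\end{remark}

\begin{corollary}\label{cor:XW}
Let $W\subset V$ be independent. If all $G_v$ with $v\in W$ have APC, then $X_W$ has APC. If $W=\{u\}$, then $X_W$ is $w_u$-discrete and $\operatorname{asdim}X_W\le2\operatorname{asdim}G_u+1$.
\end{corollary}

\begin{proof}
We first show that for any sequence $0<S_1\le S_2\le\cdots$ the pieces admit $k$ families for some $k$. When $W$ is infinite, the weights supply the uniformity. If $w_v\ge S_1$, then the singletons of $(G_v,\ell_v)$ form one $S_1$-disjoint family of sets of diameter $0$ that covers $G_v$. Only finitely many $v\in W$ have $w_v<S_1$, and for each of them APC of $(G_v,\ell_v)$ gives a number $k_v$ of families and a bound $B_v$ on diameters. Let $k$ be the maximum of $1$ and these $k_v$, let $B$ be the maximum of $0$ and these $B_v$, add empty families, and transport the families to the pieces by isometries.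

Given $R_1\le R_2\le\cdots$, apply this to $(R_{2i-1})$ and to $(R_{2i})$, take the larger $k$ for both, and use Proposition~\ref{prop:tree}.

If $W=\{u\}$, all pieces are copies of the $w_u$-discrete space $(G_u,\ell_u)$, so $X_W$ is $w_u$-discrete. If $n=\operatorname{asdim}G_u<\infty$, the pieces admit $n+1$ families for every constant sequence $R_i=r$, and Proposition~\ref{prop:tree} covers $X_W$ by $2n+2$ uniformly bounded $r$-disjoint families.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Necessity was shown above. Suppose that all $G_v$ have APC, and partition $V$ into singletons. By Proposition~\ref{prop:embedding}, $G$ with a proper left-invariant metric embeds isometrically into $\prod_{v\in V}X_{\{v\}}$. Each factor has APC by Corollary~\ref{cor:XW}. There are finitely many factors, which is the only use of the finiteness of $\Gamma$, so the product has APC by Proposition~\ref{prop:product} and induction. By Lemma~\ref{lem:pullback}, $G$ has APC.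
\end{proof}

\section{Infinite sums of spaces of finite asymptotic dimension}\label{sec:sums}

For an infinite graph the target of the embedding is an infinite sum $\bigoplus_kY_k$ with $Y_k$ being $w_k$-discrete and $w_k\to\infty$. At a fixed scale $R$ only finitely many summands matter: if $w_k\ge R$ for $k>m$, then $\bigoplus_{k>m}Y_k$ is $R$-discrete, and a cover of $A=\prod_{k\le m}Y_k$ can be copied into each slice $A\times\{e\}$. This suggests covering $A$ by $a+1$ families that are $R$-disjoint, where $\operatorname{asdim}A\le a$. But we need $R\ge R_{a+1}$, while $m$, and with it our bound $a$, grows with $R$.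

To break the circle, let the first scale $R_1$ determine $A$ and $a$, and then put $R=R_{a+1}$. This leaves a finite product $D$ of intermediate summands, which is $R_1$-discrete but not $R$-discrete. We must cover $A\times D$ by $a+1$ families, however large the dimension of $D$ is. Our one advantage is that the first family needs to be only $R_1$-disjoint, so it may treat different slices $A\times\{e\}$ differently.

\begin{example}\label{ex:bricks}
Let $A=\mathbb Z$, $a=1$, $D=w\mathbb Z$, with integers $1\le w\le R$. We cover $A\times D$ by a $w$-disjoint family $\mathcal V^1$ and an $R$-disjoint family $\mathcal V^2$; the bound \eqref{eq:product} would give four families. Cut $D$ into blocks $D_n=D\cap[nR,(n+1)R)$. On the lines $\mathbb Z\times\{e\}$ with $e$ in an even block remove the gaps $[0,R)+4Rk$, and on those with $e$ in an odd block remove the gaps $[2R,3R)+4Rk$, for $k\in\mathbb Z$. Let $\mathcal V^1$ consist of the remaining segments. Two segments are more than $R$ apart if they lie on the same line and at least $w$ apart otherwise. Let $\mathcal V^2$ consist of the rectangles $(\text{gap})\times D_n$. Rectangles over blocks of opposite parity are more than $R$ apart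 horizontally. Distinct rectangles over blocks of equal parity are more than $3R$ apart horizontally or more than $R$ apart vertically. See Figure~\ref{fig:bricks}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \n in {0,2}{
  \foreach \x in {0,4,8} \fill[gray!40] (\x,\n-0.1) rectangle (\x+1,\n+0.77);
  \foreach \j in {0,1,2}{
    \draw[thick] (1.1,{\n+\j/3})--(3.9,{\n+\j/3});
    \draw[thick] (5.1,{\n+\j/3})--(7.9,{\n+\j/3});}}
\foreach \n in {1,3}{
  \foreach \x in {2,6} \fill[gray!40] (\x,\n-0.1) rectangle (\x+1,\n+0.77);
  \foreach \j in {0,1,2}{
    \draw[thick] (0,{\n+\j/3})--(1.9,{\n+\j/3});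
    \draw[thick] (3.1,{\n+\j/3})--(5.9,{\n+\j/3});
    \draw[thick] (7.1,{\n+\j/3})--(9,{\n+\j/3});}}
\foreach \n in {0,1,2,3} \node[left] at (-0.1,\n+0.33) {$D_{\n}$};
\draw[<->] (0,-0.35)--(1,-0.35) node[midway,below] {$R$};
\end{tikzpicture}
\caption{A cover of $\mathbb Z\times w\mathbb Z$ by two families, for $R=3w$. The horizontal segments form a $w$-disjoint family. The gaps between them are staggered according to the parity of the block $D_n$ of lines, so the shaded rectangles, which cover the gaps, form an $R$-disjoint family.}
\label{fig:bricks}
\end{figure}

Two features make this work. In $A$ we have several ways of removing gaps, and near any point only one kind of gap is visible. In $D$ the points have colors, and the points of one color form a single $R$-disjoint family. For general $a$, up to $a$ kinds of gap are visible near a point, so we need colorings of $D$ in which any $a$ colors together are covered by a single family. Both features come from covers by many families in which every point is missed by few. Write $B(y,r)$ for the open ball and $N_s(U)=\bigcup_{u\in U}B(u,s)$. If $\mathcal U$ is $\rho$-disjoint, then $\{N_s(U):U\in\mathcal U\}$ is $(\rho-2s)$-disjoint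 by the triangle inequality.

\begin{lemma}\label{lem:many}
Let $\operatorname{asdim}Y\le n$, $q\ge n+1$ and $r>0$. There are uniformly bounded $r$-disjoint families $\mathcal W^1,\dots,\mathcal W^q$ in $Y$ such that for each $y\in Y$ the ball $B(y,r)$ is contained in a member of $\mathcal W^i$ for all but at most $n$ indices $i$.
\end{lemma}

For $Y=\mathbb Z$, $n=1$ and $r$ an integer, let $\mathcal W^i$ consist of the segments left after removing the gaps $[3ri,3ri+r)+3rqk$, $k\in\mathbb Z$. Gaps of different families are more than $2r$ apart, so a ball of radius $r$ meets the gaps of at most one family. In general we add one family at a time. The points that need the new family are those covered by only $q-n$ of the old ones even after thickening, and on these points the set of covering indices is locally constant.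

\begin{proof}
Call $i$ \emph{good} for $y$ if $B(y,r)$ lies in a member of the $i$th family; we need $q-n$ good indices for each $y$. We use induction on $q$, for all $r$ at once. For $q=n+1$, take $n+1$ uniformly bounded $3r$-disjoint families covering $Y$ and replace each member $U$ by $N_r(U)$. The new families are $r$-disjoint, and $B(y,r)\subset N_r(U)$ if $y\in U$.

For the step from $q$ to $q+1$, take $\mathcal W^1,\dots,\mathcal W^q$ for the parameter $9r$, and let
\[
I(y)=\Bigl\{i:y\in\bigcup\mathcal W^i\Bigr\}\subset E(y)=\Bigl\{i:y\in N_{3r}\Bigl(\bigcup\mathcal W^i\Bigr)\Bigr\}.
\]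
Then $|I(y)|\ge q-n$. For $i\le q$ let $\mathcal W'^i=\{N_{4r}(U):U\in\mathcal W^i\}$, which is $r$-disjoint. If $i\in E(y)$, then $y$ is within $3r$ of a point of some $U\in\mathcal W^i$, so $B(y,r)\subset N_{4r}(U)$: every $i\in E(y)$ is good for $y$.

For $S\subset\{1,\dots,q\}$ with $|S|=q-n\ge1$ let $Y_S=\{y:I(y)=E(y)=S\}$. If $y\in Y_S$, $y'\in Y_{S'}$ and $d(y,y')<3r$, then $S=I(y)\subset E(y')=S'$, so $S=S'$ as the two sets have the same size. Hence the sets $Y_S\cap U$, with $|S|=q-n$ and $U\in\mathcal W^{\min S}$, form a $3r$-disjoint family: they are $3r$ apart for different $S$ and $9r$ apart for equal $S$. Those with a fixed $S$ cover $Y_S$, because $\min S\in I(y)$ for $y\in Y_S$. Let $\mathcal W'^{q+1}$ consist of the sets $N_r(Y_S\cap U)$. It is uniformly bounded and $r$-disjoint, and $q+1$ is good for every point of every $Y_S$.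

If $|E(y)|\ge q+1-n$, then $y$ has enough good indices. Otherwise $q-n\le|I(y)|\le|E(y)|\le q-n$, so $y\in Y_S$ with $S=E(y)$, and the good indices for $y$ include the $q-n$ elements of $S$ and $q+1$.
\end{proof}

\begin{lemma}\label{lem:AD}
Let $\operatorname{asdim}A\le a$ with $a\ge1$, let $D$ be $w$-discrete with $\operatorname{asdim}D<\infty$, and let $R\ge w>0$. Then $A\times D$ is covered by uniformly bounded families $\mathcal V^1,\dots,\mathcal V^{a+1}$ such that $\mathcal V^1$ is $w$-disjoint and $\mathcal V^2,\dots,\mathcal V^{a+1}$ are $R$-disjoint.
\end{lemma}

\begin{proof}
\emph{Coloring $D$.} Let $b=\operatorname{asdim}D$ and $q=ab+1$; then $q\ge b+1$ since $a\ge1$. By Lemma~\ref{lem:many} there are uniformly bounded $R$-disjoint families $\mathcal C^1,\dots,\mathcal C^q$ in $D$ such that the set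
\[
\kappa(e)=\Bigl\{i:e\notin\bigcup\mathcal C^i\Bigr\}
\]
has at most $b$ elements for every $e\in D$. We call $\kappa(e)$ the color of $e$. Let $Q$ be a finite set that contains all subsets of $\{1,\dots,q\}$ and has at least $a+1$ elements. For $S\subset Q$ put $D_S=\{e:\kappa(e)\in S\}$. If $|S|\le a$, the union of the sets in $S\cap\kappa(D)$ has at most $ab<q$ elements. Choose $i(S)\in\{1,\dots,q\}$ outside this union. For $e\in D_S$ we have $i(S)\notin\kappa(e)$, so
\begin{equation}\label{eq:DS}
D_S\subset\bigcup\mathcal C^{i(S)}\qquad(|S|\le a).
\end{equation}
In Example~\ref{ex:bricks}, $\mathcal C^1$ and $\mathcal C^2$ consist of the even and the odd blocks, and the colors are $\{2\}$ and $\{1\}$.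

\emph{Gaps in $A$.} Put $r=(a+1)R$. By Lemma~\ref{lem:many} with $|Q|\ge a+1$ families, there are uniformly bounded $r$-disjoint families $\mathcal W^c$, $c\in Q$, in $A$ such that for every $z\in A$ we have $B(z,r)\subset\bigcup\mathcal W^c$ for all but at most $a$ elements $c\in Q$. Let $F_c=A\setminus\bigcup\mathcal W^c$ be the gaps of type $c$, and for $0\le j\le a$ let
\[
S_j(z)=\{c\in Q:d(z,z')\le jR\text{ for some }z'\in F_c\}
\]
be the set of types visible from $z$ within distance $jR$. Then $S_0(z)=\{c:z\in F_c\}$ and $S_0(z)\subset S_1(z)\subset\dots\subset S_a(z)$. Since $aR<r$, every $c\in S_a(z)$ has $B(z,r)\not\subset\bigcup\mathcal W^c$, so $|S_a(z)|\le a$.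

\emph{The first family.} Let $\mathcal V^1=\{U\times\{e\}:e\in D,\ U\in\mathcal W^{\kappa(e)}\}$. Distinct members are $w$ apart if they lie over different $e$, which is where discreteness of $D$ is used, and $r\ge w$ apart otherwise. A point $(z,e)$ is missed by $\mathcal V^1$ exactly when $z\in F_{\kappa(e)}$, that is, $\kappa(e)\in S_0(z)$.

\emph{The other families.} We would like to sort the missed points by the set of visible types $S$ and use \eqref{eq:DS}. Points with different $S$ must end up $R$ apart, which holds only where $S$ does not change when the radius grows by $R$. The $a$ remaining families correspond to the $a$ steps of the chain at which this can happen. For $0\le j\le a-1$ and nonempty $S\subset Q$ with $|S|\le a$, let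
\[
Z_{j,S}=\{z\in A:S_j(z)=S_{j+1}(z)=S\}.
\]
Let $z\in Z_{j,S}$, $z'\in Z_{j,S'}$ and $d(z,z')\le R$. A point of $F_c$ within $jR$ of $z$ is within $(j+1)R$ of $z'$, so $S=S_j(z)\subset S_{j+1}(z')=S'$. Exchanging $z$ and $z'$ gives $S'\subset S$. So for fixed $j$ the sets $Z_{j,S}$ with different $S$ are at least $R$ apart. Choose $c(S)\in Q\setminus S$, which is possible as $|Q|>a$. For $z\in Z_{j,S}$ we have $c(S)\notin S_j(z)\supset S_0(z)$, so $Z_{j,S}\subset\bigcup\mathcal W^{c(S)}$. Let
\[
\mathcal V^{j+2}=\bigl\{(Z_{j,S}\cap U)\times(D_S\cap C):\ \emptyset\ne S\subset Q,\ |S|\le a,\ U\in\mathcal W^{c(S)},\ C\in\mathcal C^{i(S)}\bigr\}.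
\]
This family is uniformly bounded and covers each $Z_{j,S}\times D_S$. Two distinct members with different $S$ are $R$ apart in the first factor. Two with the same $S$ have different $U$, and are $r\ge R$ apart, or different $C$, and are $R$ apart.

\emph{Covering.} Let $(z,e)$ be missed by $\mathcal V^1$, so $\kappa(e)\in S_0(z)$. Then $1\le|S_0(z)|\le\dots\le|S_a(z)|\le a$. These are $a+1$ nondecreasing numbers with at most $a$ values, so $|S_j(z)|=|S_{j+1}(z)|$ for some $j\le a-1$, and $S_j(z)=S_{j+1}(z)=S$ is nonempty with $|S|\le a$. Now $z\in Z_{j,S}$, and $e\in D_S$ because $\kappa(e)\in S_0(z)\subset S$. So $(z,e)$ is covered by $\mathcal V^{j+2}$.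
\end{proof}

\begin{proposition}\label{prop:sum}
Let $Y_1,Y_2,\dots$ be a finite or infinite sequence of metric spaces with base points such that $\operatorname{asdim}Y_k<\infty$ and $Y_k$ is $w_k$-discrete, with $w_k\to\infty$ if the sequence is infinite. Then $Y=\bigoplus_kY_k$ has APC.
\end{proposition}

\begin{proof}
Let $R_1\le R_2\le\cdots$. Choose $m$ with $w_k\ge R_1$ for all $k>m$, and put $A=\prod_{k\le m}Y_k$. By \eqref{eq:product} there is an integer $a\ge1$ with $\operatorname{asdim}A\le a$. Put $R=R_{a+1}$, choose $m'\ge m$ with $w_k\ge R$ for all $k>m'$, and let $D=\prod_{m<k\le m'}Y_k$ and $E=\bigoplus_{k>m'}Y_k$, so that $Y=A\times D\times E$. Distinct points of a sum differ in some coordinate, so $D$ is $R_1$-discrete and $E$ is $R$-discrete; also $\operatorname{asdim}D<\infty$ by \eqref{eq:product}. Let $\mathcal V^1,\dots,\mathcal V^{a+1}$ be the families of Lemma~\ref{lem:AD} for $w=R_1$. Each $\mathcal V^i$ is $R_i$-disjoint, since $R_i\le R$ for $i\le a+1$. The families $\{V\times\{e\}:V\in\mathcal V^i,\ e\in E\}$ are uniformly bounded and cover $Y$. Distinct members of the $i$th family are $R\ge R_i$ apart if they lie over different points of $E$ and $R_i$ apart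 otherwise.
\end{proof}

\section{Infinite graphs}\label{sec:infinite}

We now have two tools for the factors of the embedding. Proposition~\ref{prop:product} accepts factors with APC, but only finitely many; Proposition~\ref{prop:sum} accepts infinitely many factors, but uses finite asymptotic dimension for both $A$ and $D$. So the vertices of $V_\infty$ must be distributed over finitely many trees, and a tree $\mathcal T_W$ can serve several vertices only if they are pairwise nonadjacent. This is where the chromatic number of $\Gamma[V_\infty]$ enters.

\begin{proof}[Proof of Theorem~\ref{thm:infinite}]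
Necessity was shown in Section~\ref{sec:embedding}. Suppose that all $G_v$ have APC, and write $V_\infty=W_1\sqcup\dots\sqcup W_\chi$ with $\chi<\infty$ and each $W_c$ independent in $\Gamma[V_\infty]$, hence in $\Gamma$. Together with the singletons $\{u\}$, $u\in V\setminus V_\infty$, these sets partition $V$ into independent sets. By Proposition~\ref{prop:embedding}, $G=\mathfrak G\Gamma$ with a proper left-invariant metric embeds isometrically into
\[
X_{W_1}\times\dots\times X_{W_\chi}\times\bigoplus_{u\in V\setminus V_\infty}X_{\{u\}} .
\]
By Corollary~\ref{cor:XW}, each $X_{W_c}$ has APC, and each $X_{\{u\}}$ with $u\notin V_\infty$ is $w_u$-discrete and has finite asymptotic dimension. If $V\setminus V_\infty$ is infinite, then $w_u\to\infty$ along any enumeration of it, because $\{v:w_v\le r\}$ is finite for every $r$. So the last factor has APC by Proposition~\ref{prop:sum}, the product of the $\chi+1$ factors has APC by Proposition~\ref{prop:product}, and $G$ has APC by Lemma~\ref{lem:pullback}.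

In case (a), $V_\infty$ is empty and every $G_v$ has APC because it has finite asymptotic dimension; the vertex groups $\mathbb Z$ and $\mathbb Z/2$ have asymptotic dimension at most $1$ and $0$ by Section~\ref{sec:intro}. In case (b), a partition of $V$ into finitely many independent sets restricts to one of $V_\infty$; for a free product, $V$ itself is independent.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM}
Gregory C. Bell and Danielle S. Moran,
\emph{On constructions preserving the asymptotic topology of metric spaces},
arXiv:1309.6276 (2013).

\bibitem{Serre}
Serre, \emph{Trees}, Chapter I, \S\S 4--5.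

\end{thebibliography}
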